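# A thin position whose trunk is not minimal

## Width, trunk, and the knots of trunk at most four

Let $h\colon S^3\to\mathbb R$ be the standard height function, whose only critical points are the two poles. Away from the poles $S^3$ is $S^2\times\mathbb R$, and $h$ is the projection to $\mathbb R$.

**Definition (levels, width, trunk).** Let $K\subset S^3$ be a knot. An *embedding* of $K$ is a knot $k$ isotopic to $K$ which avoids the poles and for which $h|_k$ is Morse with distinct critical values $c_0<c_1<\dots<c_n$. Choose regular values $r_i$ with $c_{i-1}<r_i<c_i$ and put $\ell_i=|h^{-1}(r_i)\cap k|$ for $1\le i\le n$. The sequence $\ell_1,\dots,\ell_n$ is the *level sequence* of $k$. Put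
$$w(k)=\sum_{i=1}^n\ell_i,\qquad tr(k)=\max_i\ell_i,\qquad w(K)=\min_k w(k),\qquad tr(K)=\min_k tr(k).$$
These are the *width* of $K$ and the *trunk* of $K$ (Ozawa). An embedding with $w(k)=w(K)$ is a *thin position* of $K$; one with $tr(k)=tr(K)$ is a *minimal trunk position*.

Some bookkeeping will be used all the time. Passing a minimum adds $2$ to the level, passing a maximum subtracts $2$. So $\ell_1=\ell_n=2$, consecutive levels differ by exactly $2$, and $\ell_i\equiv 2i$ mod $4$. All $\ell_i$ are positive because $k$ is connected. If $k$ has $\mu$ maxima, it has $\mu$ minima and $n=2\mu-1$. A *$b$-bridge position* is an embedding with $b$ maxima, all above all minima; its level sequence is $2,4,\dots,2b,\dots,4,2$, with sum $2b^2$. The bridge number $b(K)$ is the least such $b$. Any embedding with $\mu$ maxima becomes a $\mu$-bridge position: pull each maximum up along a monotone rising arc that misses the knot, and pull minima down. Hence $\mu\ge b(K)$.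

Three examples. The round unknot has level sequence $2$, so width and trunk $2$; conversely a level sequence of length one forces the unknot. The trefoil has a position $2,4,2$. A longer sequence ($n\ge5$) has sum at least $2+4+2+4+2=14$, since the levels at even indices are at least $4$. So the trefoil has width $8$ and trunk $4$. The sum of two trefoils has the bridge position $2,4,6,4,2$ of width $18$, but stacking one trefoil on the other gives $2,4,2,4,2$, of width $14$ and trunk $4$.

In these examples, lowering the width also lowers the trunk. The following conjecture, due to Ozawa, is taken from Derek Davies and Alexander Zupan, "Natural properties of the trunk of a knot", arXiv:1608.00019 (2016).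

**Conjecture (Ozawa).** If $k$ is a thin position of $K$, then $k$ is also a minimal trunk position, that is, $tr(k)=tr(K)$.

Here is the case that is easy. Recall Schubert's theorem: $b-1$ is additive under connected sum.

**Proposition 1.** If $tr(J)\le4$, every thin position of $J$ is a minimal trunk position.

*Proof.* Some embedding of $J$ has all levels in $\{2,4\}$. By $\ell_i\equiv2i$ mod $4$ they alternate $2,4,2,\dots,4,2$. A level sphere meeting the knot in two points displays it as a connected sum. Cutting at all these spheres shows that $J$ is a sum of knots with positions $2,4,2$ (or $2$), so of knots with at most two bridges. Discard trivial summands: $J$ is a sum of $m\ge0$ nontrivial 2-bridge knots. Stacking gives the levels $2,4,2,\dots,4,2$ with $m$ fours and $m+1$ twos, so $w(J)\le 4m+2(m+1)=6m+2$. By Schubert, $b(J)=m+1$.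

Let $k$ be a thin position with $\mu$ maxima, so $\mu\ge m+1$. Its levels are at least $2$ at the $\mu$ odd indices and at least $4$ at the $\mu-1$ even indices. Thus
$$6m+2\ \ge\ w(k)\ \ge\ 2\mu+4(\mu-1)=6\mu-4\ \ge\ 6m+2 .$$
Equality holds throughout, so $\mu=m+1$ and the levels of $k$ alternate $2,4,\dots,4,2$. If $m=0$, then $tr(k)=2=tr(J)$. If $m\ge1$, then $tr(k)=4$, and $tr(J)=4$ because trunk $2$ forces a single level (the second level would be $4$) and hence the unknot. $\square$

**Corollary 2.** If a thin position $k$ of a knot $J$ has $tr(k)>tr(J)$, then $tr(J)\ge6$, $w(J)\ge32$ and $b(J)\ge4$.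

*Proof.* Trunks are even, so Proposition 1 gives $tr(J)\ge6$ and $tr(k)\ge8$. The levels of $k$ climb from $2$ to at least $8$ and back in steps of $2$, so $w(J)=w(k)\ge2+4+6+8+6+4+2=32$. If $b(J)\le3$, a bridge position gives $w(J)\le2\cdot3^2=18$, a contradiction. $\square$

What changes at trunk $6$? Proposition 1 worked because, for a given number of maxima, the sequence with the least sum was also the one of trunk $4$. Now compare
$$2,4,6,8,6,4,2\quad(\text{sum }32,\ \text{maximum }8)\qquad\text{and}\qquad 2,4,6,4,6,4,6,4,2\quad(\text{sum }38,\ \text{maximum }6).$$
Width prefers the first, trunk the second. A knot which has both positions and nothing thinner than the first refutes the conjecture. Such knots exist.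

**Theorem A.** There is a knot $K\subset S^3$ with bridge number $b(K)=4$, $w(K)=32$, $tr(K)=6$, such that every thin position of $K$ has level sequence $2,4,6,8,6,4,2$, hence trunk $8$. So no thin position of $K$ is a minimal trunk position, and the conjecture is false.

**Theorem B.**
1. There are infinitely many such $K$.
2. They are smallest possible: if a thin position $k$ of a knot $J$ has $tr(k)>tr(J)$, then $tr(J)\ge6$, $w(J)\ge32$, $b(J)\ge4$.
3. For every $n\ge2$ there is a knot $K_n$ with a thin position $k_n$ such that $tr(k_n)=8n$ and $tr(K_n)\le6n$. (This item alone uses the theorem of Guo and Li quoted in the last section.)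

Item 2 is Corollary 2, and Theorem A shows that its three bounds are attained.

## The rival sequence 2,4,6,4,6,4,2

The next lemma finds every level sequence that could beat $2,4,6,8,6,4,2$ for a prime knot. *Prime* means nontrivial and not a sum of two nontrivial knots.

**Lemma 3.** Let $K$ be prime with $b(K)\ge4$. Then $tr(K)\ge6$. Let $k$ be a thin position of $K$ with $\mu$ maxima. Then $\mu\ge4$, no level $\ell_i$ with $1<i<n$ equals $2$, and
$$w(k)=10\mu-12+4j\quad\text{for some integer } j\ge0. \tag{1}$$
If $w(k)<32$, the level sequence is $2,4,6,4,6,4,2$. If $w(k)=32$, it is $2,4,6,8,6,4,2$.

*Proof.* If $tr(K)\le4$, the proof of Proposition 1 shows that $K$ is a sum of knots with at most two bridges. Being prime, $K$ is one of them, against $b(K)\ge4$.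

We know $\mu\ge b(K)\ge4$. Suppose $\ell_i=2$ with $1<i<n$. The level sphere decomposes $k$ as a connected sum, so by primeness one of the two balls meets $k$ in an unknotted arc. Unknotted arcs with the same ends are isotopic rel boundary, so this arc may be replaced by one with a single critical point. The new embedding of $K$ has the old level sequence with $\ell_1,\dots,\ell_{i-1}$ or $\ell_{i+1},\dots,\ell_n$ deleted. Its width is smaller, a contradiction.

The $\mu-1$ levels with $i$ even are $\equiv0$ mod $4$ and positive, so at least $4$. The $\mu-2$ levels with $i$ odd and $1<i<n$ are $\equiv2$ mod $4$ and not $2$, so at least $6$. All excesses are multiples of $4$, and $2+2+4(\mu-1)+6(\mu-2)=10\mu-12$. This is (1).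

For $\mu\ge5$ we get $w(k)\ge38$. For $\mu=4$ we get $w(k)=28+4j$ with seven levels. If $w(k)<32$, then $j=0$ and all levels are minimal: $2,4,6,4,6,4,2$. If $w(k)=32$, then $\ell_2=\ell_6=4$ and $\ell_3=\ell_5=6$, since consecutive levels differ by $2$ and interior levels are neither $0$ nor $2$. So $\ell_4=32-24=8$. $\square$

So we need a prime knot with $b(K)=4$, with a position $2,4,6,8,6,4,2$ and another of trunk $6$, and with **no** position $2,4,6,4,6,4,2$. The last requirement will be treated in the double branched cover. In the rival position the middle level sphere meets the knot in four points, so it lifts to a torus, and below it there are just three minima and one maximum, which makes the first homology of that side small. If the knot is built so that the few incompressible tori of its double cover all have a side with large first homology, the rival cannot exist.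

## Rational tangles on the pillowcase, and the facts we borrow

Everything is smooth or PL; 3-manifolds are compact and orientable. For a knot, or a system of arcs in a ball or in a region between spheres, $M(\cdot)$ is the double cover branched along it. A ball with $b$ unknotted parallel strands has a genus $b-1$ handlebody as double branched cover. So a $b$-bridge position gives a genus $b-1$ Heegaard splitting of $M(K)$. Write $\mathrm{rk}(X)=\dim H_1(X;\mathbb F_3)$.

**Definition (pillowcase, slopes).** Let $T_0=\mathbb R^2/\mathbb Z^2$, $\iota(x)=-x$ and $\Pi=T_0/\iota$. This is a sphere, and $T_0\to\Pi$ is the double cover branched over the cone points $p=(0,0)$, $q=(\tfrac12,0)$, $r=(0,\tfrac12)$, $s=(\tfrac12,\tfrac12)$. A simple closed curve in $\Pi$ separating the cone points into two pairs lifts to two parallel curves in $T_0$; their primitive class $\pm m\in\mathbb Z^2$ is its *slope*. Put $\Delta(m,m')=|\det(m,m')|$, the geometric intersection number on the torus.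

For example $\{y=\frac14\}$ has slope $(1,0)$ and separates $p,q$ from $r,s$, and the points of each pair differ by $(\frac12,0)$. Since $SL_2(\mathbb Z)$ is transitive on primitive vectors, in general the points of a pair differ by $m/2$ mod $\mathbb Z^2$.

A *rational tangle* is a ball with two arcs, homeomorphic as a pair to $(D^2\times I,\ 2\text{ points}\times I)$. Its double branched cover is a solid torus. The boundary of the disk separating the two strings has a slope $m$, the slope of the tangle, which is the meridian of the solid torus. The strings join the points that differ by $m/2$. With fixed ends, rational tangles are classified up to isotopy rel boundary by their slopes, and every slope occurs. For example, slope $(2,3)$ joins $p$ to $r$ and $q$ to $s$, as $(1,\tfrac32)\equiv(0,\tfrac12)$.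

**Lemma 4.** Let $a\in\{0,1\}$. A rational tangle in $D^2\times I$ with $a$ ends on the bottom and $4-a$ on the top is isotopic rel boundary to one whose height function has exactly $2-a$ minima and no other critical points. (Upside down: the same with maxima.)

*Proof.* Start with $a$ vertical strands and $2-a$ arcs with one minimum each; this is a rational tangle. Braiding the top points inside a collar of the top disk adds no critical points. There are at least three top points. Take two arcs joining top points and disjoint except for one common endpoint. The half twist along such an arc lifts to a Dehn twist along the closed curve covering the arc, and these two closed curves meet once. In the basis formed by them, the two twists act by elementary matrices, which generate $SL_2(\mathbb Z)$. So the braids act transitively on slopes, and every slope is reached. $\square$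

The textbook facts needed are these.

1. A surface (other than a sphere) properly embedded in a 3-manifold, or lying in its boundary, is *incompressible* if it has no compressing disk; by the loop theorem, for two-sided surfaces this is $\pi_1$-injectivity. An *incompressible annulus* will be a properly embedded annulus whose core is nontrivial in $\pi_1$. Handlebodies are irreducible and contain no incompressible tori. Irreducible manifolds glued along incompressible surfaces give an irreducible manifold in which the surfaces are incompressible.
2. An irreducible manifold $X$ with a compressible boundary torus $T$ is a solid torus. Indeed, for a compressing disk $D$ the frontier sphere of $N(T\cup D)$ bounds a ball, which must be the side not containing $T$.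
3. Half lives, half dies: if $\partial E$ is a torus, $H_1(\partial E;\mathbb F_3)\to H_1(E;\mathbb F_3)$ has rank $1$.
4. In a surface, homotopic essential simple closed curves are isotopic, disjoint isotopic ones cobound an annulus, and essential simple closed curves are not proper powers in $\pi_1$. (*Essential* means not bounding a disk; boundary-parallel curves are allowed.)
5. Orientation-preserving homeomorphisms of $S^3$ are isotopic to the identity. So a position of $K$ may be found up to such a homeomorphism.

## Stacked insertions give the rival; interlocked insertions do not obviously

Write $S^3=B_-\cup(\Pi\times[-2,2])\cup B_+$ with vertical strands $\{p,q,r,s\}\times[-2,2]$. In $B_-$ put the rational tangle $V_b$ of slope $m_b=(2,3)$; it joins $p$–$r$ and $q$–$s$. In $B_+$ put $V_t$ of slope $m_t=(-1,3)$; since $(-\frac12,\frac32)\equiv(\frac12,\frac12)$ it joins $p$–$s$ and $q$–$r$. Call the result $K_X$.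

**Definition (insertion).** Let $a$ be an arc joining two strands $u,v$ of $K_X$. Split a ball neighborhood $N(a)$ by two meridian disks into balls $N_u,N_v$ around the ends and a tube. Replace $K_X\cap N(a)$ as follows. The tube carries two parallel strands along $a$. Each of $N_u,N_v$ carries a rational tangle, with two ends on the strand and two ends at the tube, whose slope has $\Delta=\alpha$ with the slope $e$ of the boundary of the tube's meridian disk.

Fix an odd positive multiple $\alpha$ of $3$; for Theorem A, $\alpha=3$ is enough. If $\{e,e'\}$ is a basis, the tangle slope is $\beta e+\alpha e'$ with $\beta$ prime to $\alpha$. The two tube ends differ by $e/2$, while the strings join points differing by $(\beta e+\alpha e')/2$. As $\alpha$ is odd, each string joins a strand end to a tube end, and the two parities of $\beta$ (say $\beta=1,2$) give the two possible pairings. So we may prescribe how the two $u$-ends are paired with the two $v$-ends through $N(a)$.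

**Heights of an insertion.** Suppose $a$ rises monotonically from $u$ to $v$. Then $N_u$ has one end at the bottom and three at the top, and $N_v$ has three at the bottom and one at the top. The tube strands are monotone. By Lemma 4 the insertion costs one minimum at the lower end and one maximum at the upper end of $a$.

To have four maxima we insert twice. Take the arc $\bar\tau$ in $\Pi$, the image of $\{(u,0):0\le u\le\frac12\}$, from $p$ to $q$, and the arc $\bar\nu(t)$, the image of $t(1,3)$ for $0\le t\le\frac12$, from $p$ to $s$ (as $(\frac12,\frac32)\equiv s$). Both are embedded and miss the other cone points. They meet where $3t\in\mathbb Z$, that is, at $t=0$ (the point $p$) and at $t=\frac13$.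

The first thing to try is to stack the two insertions: one over $\bar\tau$, rising near height $0$, and one over $\bar\nu$, rising from height $\frac12$ to $1$. From bottom to top we see two minima, then minimum, maximum (first insertion), then minimum, maximum (second insertion), then two maxima. The level sequence is $2,4,6,4,6,4,2$, of width $28$ and trunk $6$. This is exactly the rival of Lemma 3, so no position of width $32$ is thin. Stacked arcs are useless.

The remedy is to interlock the arcs in height: over $p$ the arc above $\bar\nu$ is *below* the one above $\bar\tau$, while over the crossing $\bar\nu(\frac13)$ it is *above*. As long as the projections to $\Pi$ are kept, neither arc can then be moved entirely above the other.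

**The knot.** Fix $0<t_0<\frac16$. Let $f\colon[0,\frac12]\to[-1,1]$ be linear on $[0,t_0]$ from $-1$ to $0$ and linear on $[t_0,\frac12]$ from $0$ to $1$. Put
$$\tau_0=\bar\tau\times0,\qquad \nu_0=\{(\bar\nu(t),f(t)):0\le t\le\tfrac12\}.$$
They are disjoint: over $p$ their heights are $0$ and $-1$, and $f(\frac13)>0$. Insert along both. Outside the balls there are eight edges: $p_1$ ($V_b$ to $N(\nu_0)$), $p_2$ ($N(\nu_0)$ to $N(\tau_0)$), $p_3$ ($N(\tau_0)$ to $V_t$); $q_1$ ($V_b$ to $N(\tau_0)$), $q_2$ ($N(\tau_0)$ to $V_t$); $s_1$ ($V_b$ to $N(\nu_0)$), $s_2$ ($N(\nu_0)$ to $V_t$); $r$ ($V_b$ to $V_t$). Choose the pairings $p_3$–$q_1$, $p_2$–$q_2$ through $N(\tau_0)$ and $p_2$–$s_2$, $p_1$–$s_1$ through $N(\nu_0)$. Tracing gives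
$$p_3,\ q_1,\ (V_b),\ s_1,\ p_1,\ (V_b),\ r,\ (V_t),\ q_2,\ p_2,\ s_2,\ (V_t),\ p_3 .$$
All eight edges occur, so the result is a knot $K$.

**Lemma 5.** $K$ has a position with level sequence $2,4,6,8,6,4,2$. So $b(K)\le4$ and $w(K)\le32$.

*Proof.* Tilt $\tau_0$ to rise from $(p,-\varepsilon)$ to $(q,\varepsilon)$. For small $\varepsilon$ it does not hit $\nu_0$, since $-1<-\varepsilon$ and $f(\frac13)>\varepsilon$. The arc $\nu_0$ rises from $(p,-1)$ to $(s,1)$. From bottom to top we meet $V_b$ (two minima, Lemma 4), the lower tangle of $\nu_0$ (minimum), the lower tangle of $\tau_0$ (minimum), the upper tangle of $\tau_0$ (maximum), the upper tangle of $\nu_0$ (maximum), and $V_t$ (two maxima). $\square$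

## Six vertical strands: a position of trunk six

Now we look at the same knot differently. Let $U_-$ be a regular neighborhood of $N(\tau_0)\cup q_1\cup B_-$ and $U_+$ one of $N(\nu_0)\cup s_2\cup B_+$. These are balls, disjoint because $\tau_0\cap\nu_0=\emptyset$, $\bar\nu$ misses $q$ and $\bar\tau$ misses $s$. The upper part $B_+$ is joined to the arc that starts low, and the lower part $B_-$ to the other. The region $X$ between them contains parts of $p_1,p_2,p_3,q_2,s_1,r$, and each of these six edges runs from $\partial U_-$ to $\partial U_+$.

**Lemma 6.** $(X,\text{six arcs})\cong(S^2\times I,\ 6\text{ points}\times I)$.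

*Proof.* $U_-$ is $B_-$ with a thin finger $\Phi_-$ around $\{q\}\times[-2,0]\cup\tau_0$, and $U_+$ is $B_+$ with a thin finger $\Phi_+$ around $\{s\}\times[1,2]\cup\nu_0$. Extend $\bar\tau,\bar\nu$ slightly beyond their ends to $\bar\tau^+,\bar\nu^+$ without creating new intersections, and put $S_\tau=\bar\tau^+\times[-2,2]$, $S_\nu=\bar\nu^+\times[-2,2]$. They meet only over $p$ and over $\bar\nu(\frac13)$.

**Retracting the lower finger.** This makes $U_-$ equal to $B_-$ and shows where the strands go. $\Phi_-$ thickens an L-shaped disk in the planar strip $S_\tau$: up along $q$, then along $\tau_0$ to the tip at $p$. Three strands leave it inside $S_\tau$: $p_2$ downward and $p_3$ upward at the tip, $q_2$ upward at the corner. Walking along the boundary of the L-shaped disk, from the inner side of the corner around the tip to the outer side, we meet them in the order $p_2,p_3,q_2$. Retract $\Phi_-$ into $B_-$ by an isotopy supported near $\Phi_-$ and preserving $S_\tau$. The strands are dragged to disjoint arcs in $S_\tau$ starting at height $-2$ near $q$ in this order, with $q_2$ outermost. For a small $\delta>0$ we may take: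

* $q_2$ vertical near $q$;
* $p_3$ vertical near $q$ up to height $\delta$, then over $\bar\tau$ from $q$ to $p$ rising to height $2\delta$, then up over $p$;
* $p_2$ vertical near $q$ up to height $-2\delta$, then over $\bar\tau$ from $q$ to $p$ rising to height $-\frac32\delta$, then *down* over $p$.

**Retracting the upper finger.** In the same way inside $S_\nu$, with small $\delta'>0$. At the corner $s_1$ leaves downward; at the tip $(p,-1)$ the strand $p_1$ leaves downward and $p_2$ upward, on the inner side. The result:

* $s_1$ is vertical near $s$, outermost;
* $p_1$ goes up over $p$ to height $-1-\delta'$, then over $\bar\nu(t)$ at height $f(t)-\delta'$, then vertically up near $s$;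
* $p_2$, after coming down over $p$ to height $-1+\delta'$, runs over $\bar\nu(t)$ at height $f(t)+\delta'$, then vertically up near $s$, innermost.

The two retractions have disjoint supports. Over $\bar\nu(\frac13)$ the pieces in $S_\tau$ have heights in $[-2\delta,2\delta]$ and those in $S_\nu$ have heights $f(\frac13)\pm\delta'>2\delta$. Now $X=\Pi\times[-2,2]$ with six arcs from bottom to top.

**Straightening the one bad strand.** The arcs $r,s_1,q_2,p_3,p_1$ are monotone, since $f$ is increasing. Only $p_2$ is not: it descends over $p$ from $-\frac32\delta$ to $-1+\delta'$. Let $t_1<t_0$ satisfy $f(t_1)+\delta'=-\delta$ and put $g(t)=-\frac32\delta+\frac{t}{2t_1}\delta$. On $[0,t_1]$ both $f+\delta'$ and $g$ are linear, they agree at $t_1$, and at $0$ they are $-1+\delta'<-\frac32\delta$. So $f+\delta'<g$ on $[0,t_1)$. Consider the strip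
$$D=\{(\bar\nu(t),y):0\le t\le t_1,\ f(t)+\delta'\le y\le g(t)\}.$$
Its left edge (over $p$) and its lower edge lie on $p_2$, and $p_2$ meets $D$ nowhere else. No other arc meets $D$: $p_1$ is below it, over $\bar\nu$ and over $p$; $p_3$ is at height at least $2\delta$ over $p$; $D$ meets $S_\tau$ only over $p$, as $t_1<\frac13$; and $q_2,r,s_1$ are elsewhere. Isotope $p_2$ across $D$. It now goes up near $q$ to $-2\delta$, rises over $\bar\tau$ to $-\frac32\delta$ at $p$, rises over $\bar\nu([0,t_1])$ along $g$ to $-\delta$, follows $f+\delta'$ upward, and goes up near $s$. All six arcs are now monotone, so they form a braid in $\Pi\times[-2,2]$, and a level-preserving homeomorphism makes them vertical. $\square$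

**Proposition 7.** $K$ has a position with level sequence $2,4,6,4,6,4,6,4,2$. So $tr(K)\le6$.

*Proof.* We first find a good height function on $(U_-,K\cap U_-)$. This pair is the union of $(N(\tau_0),K\cap N(\tau_0))$ and $(B_-,V_b)$ along a disk meeting $K$ once, which cuts $q_1$. A disk neighborhood of an end in the boundary sphere is unique up to isotopy, so the union depends only on the two oriented pairs with their chosen ends.

**The first piece.** By the tilted picture of Lemma 5, $(N(\tau_0),K\cap N(\tau_0))$ is a cylinder with ends $p_2,q_1$ at the bottom and $p_3,q_2$ at the top, containing one minimum followed by one maximum. Attach to each bottom end an arc that goes down, turns, and goes up beside the cylinder, one arc on the left and one on the right. Together with vertical extensions of the top ends, these arcs lie in a collar of the cylinder, and may be taken to move steadily outward through it. So they are the track of an isotopy of the sphere carrying the bottom points to the top, and adding the collar does not change the pair. All four ends now point up, and the critical points are min, min, min, max: the levels are $2,4,6,4$.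

**The second piece.** Every rational tangle with a chosen end is homeomorphic, preserving orientation, to the trivial tangle with a chosen end, because the Klein four-group of rotations of the trivial tangle permutes its ends transitively. So $(B_-,V_b)$ with the end at $q_1$ may be replaced by a box with one vertical strand and one arc with a minimum: the bottom end is the chosen one, and three ends are on top. Put it above the end of the first piece corresponding to $q_1$, keeping the other three strands vertical. This adds one minimum.

Hence $(U_-,K\cap U_-)$ is homeomorphic to a lower ball with levels $2,4,6,4,6$. Upside down, $(U_+,K\cap U_+)$ is homeomorphic to an upper ball with levels $6,4,6,4,2$: it is the union of $N(\nu_0)$, which is the same kind of cylinder, with $(B_+,V_t)$ along a disk cutting $s_2$.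

**Gluing.** By Lemma 6 the two balls are glued through a product $S^2\times I$ with six vertical strands. The identification of the boundary spheres differs from the standard one by an orientation-preserving homeomorphism of $S^2$ preserving the six marked points. It is isotopic to the identity in $S^2$, and the isotopy is realized by a spherical braid in a collar, without critical points. By fact 5 this is a position of $K$, with the stated levels. $\square$

It remains to show that $K$ is prime with $b(K)=4$ and that the rival sequence does not occur.

## The double branched cover in three pieces

Let $M=M(K)$, let $M_C,M_D$ be the preimages of $N(\tau_0),N(\nu_0)$, let $M_Y$ be the rest, and put $T_C=\partial M_C$, $T_D=\partial M_D$. Each is a torus, the double cover of a sphere branched over four points.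

**The outer pieces.** $N_u$ and $N_v$ lift to solid tori. The tube's meridian disk, with its two branch points, lifts to an annulus of slope $e$, which winds $\alpha$ times around each solid torus. So $M_C$ and $M_D$ are Seifert fibered over the disk with two cone points of order $\alpha$. They are irreducible with incompressible boundary. An incompressible torus in such a manifold is isotopic to a vertical one (horizontal surfaces meet the boundary). It lies over a circle enclosing both cone points, since over a circle enclosing at most one it bounds a solid torus. So it is boundary parallel. Finally $H_1=\mathbb Z^2/(\alpha,\pm\alpha)\cong\mathbb Z\oplus\mathbb Z/\alpha$, and as $3\mid\alpha$, $\mathrm{rk}(M_C)=\mathrm{rk}(M_D)=2$.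

**The middle piece.** The cover of $\Pi\times[-2,2]$ branched along the four strands is $T_0\times[-2,2]$. The arc $\tau_0$ lifts to the closed curve $\tilde\tau=\{(u,0)\}\times0$ and $\nu_0$ to
$$\tilde\nu=\{(t(1,3),\hat f(t)):t\in\mathbb R/\mathbb Z\},\qquad \hat f(t)=f(|t|)\ \text{ for } |t|\le\tfrac12 .$$
$M_Y$ is the exterior of $\tilde\tau\cup\tilde\nu$ in the lens space obtained from $T_0\times[-2,2]$ by attaching solid tori with meridians $m_b$ below and $m_t$ above.

We cut $M_Y$ at height $0$. There $\tilde\nu$ passes through $x_R=t_0(1,3)$ and $x_L=-t_0(1,3)$. Let
$$\hat A=T_0\times0\setminus\big(N(\tilde\tau)\cup N(x_R)\cup N(x_L)\big).$$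
$T_0$ cut along $\tilde\tau$ is $\{0<y<1\}$. So $\hat A$ is a sphere with four holes, with boundary curves $z_R$ (near $y=0$), $z_L$ (near $y=1$), $c_1$ (around $x_R$, at $y=3t_0<\frac12$) and $c_2$ (around $x_L$, at $y=1-3t_0>\frac12$). The curve $m=\{y=\frac12\}$ separates $\hat A$ into pairs of pants with boundaries $m,c_1,z_R$ and $m,c_2,z_L$.

We have $M_Y=H_b\cup_{\hat A}H_t$, where $H_b$ (resp. $H_t$) is the lower (resp. upper) solid torus minus a neighborhood of the lower (resp. upper) arc of $\tilde\nu$ (and minus half of $N(\tilde\tau)$, a collar matter). These arcs are parallel into the boundary through vertical disks $E$, with shadows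
$$\mu_b=\{t(1,3):|t|\le t_0\},\qquad \mu_t=\{t(1,3):t_0\le t\le1-t_0\}$$
on $T_0\times0$. So $H_b$ and $H_t$ are genus-2 handlebodies. $T_C\cap H_*$ is an annulus with boundary $z_R\cup z_L$; call its core, and the class of the core, $z$. $T_D\cap H_*$ is an annulus with boundary $c_1\cup c_2$; call its core and class $c$.

**Reading words.** Cutting $H_*$ along $E$ leaves a solid torus, so $\pi_1(H_*)=\langle g\rangle*\langle c\rangle$, with $g$ the core of that solid torus and $c$ crossing $E$ once. A closed curve on $T_0\times 0$ that crosses the shadow always in the same direction, at $y_1,\dots,y_l$ in order, represents $c\,g^{a_1}c\,g^{a_2}\cdots c\,g^{a_l}$. Here $a_i$ is the class, in $H_1(\text{solid torus})=\mathbb Z$, of the segment from $y_i$ to $y_{i+1}$ followed by the shadow from $y_{i+1}$ back to $y_i$. (Passing from one side of $E$ to the other inside the cut-open handlebody is possible in only one way up to homotopy, as the frontier of $N(E)$ in the solid torus is a disk; in the full solid torus this amounts to closing up along the shadow.) A class $v\in H_1(T_0)=\mathbb Z^2$ maps to $\det(v,m_*)$, since this kills $m_*$ and is onto.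

**Lemma 8.** With suitable orientations, up to conjugacy,
$$z=c\,g^{-1}c\,g^{4},\qquad m=c\,g^{-1}c\,g^{-1}c\,g^{5}\qquad\text{in }H_t, \tag{2}$$
$$z=c\,g^{3},\qquad m=g^{3}\qquad\text{in }H_b. \tag{3}$$
Moreover $\pi_1(\hat A)$ is free on loops $m,c_1,c_2$ (representing the curves of these names), and for suitable generators the map $\pi_1(\hat A)\to\pi_1(H_b)$ is
$$m\mapsto g^3,\qquad c_1\mapsto c,\qquad c_2\mapsto g^{-2}cg^{2}. \tag{4}$$

*Proof.* *In $H_t$*, $v\mapsto\det(v,(-1,3))=3v_1+v_2$. The curve $\tilde\tau$ crosses $\mu_t$ where $3t\in\mathbb Z$, so at $t=\frac13,\frac23$. From $(\frac13,0)$ to $(\frac23,0)$ the displacement is $(\frac13,0)$, and back along the shadow it is $-\frac13(1,3)$; the sum is $(0,-1)\mapsto-1$. From $t=\frac23$ on to $t=\frac13$ the displacement is $(\frac23,0)$, and along the shadow $+\frac13(1,3)$; the sum is $(1,1)\mapsto4$. The curve $m$ crosses where $3t\equiv\frac12$, at $t=\frac16,\frac12,\frac56$. The first two loops are $(\frac13,0)-\frac13(1,3)=(0,-1)\mapsto-1$, the third is $(\frac13,0)+\frac23(1,3)=(1,2)\mapsto5$. This gives (2).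

*In $H_b$*, $v\mapsto\det(v,(2,3))=3v_1-2v_2$. The curve $\tilde\tau$ crosses $\mu_b$ once, at $t=0$, and $m$ misses $\mu_b$, because there $|y|\le3t_0<\frac12$. Both have class $(1,0)\mapsto3$. This gives (3).

For (4), base $\pi_1(\hat A)$ at $(0,\frac12)$ on $m$. Let $c_1$ go straight down to $x_R$, around it, and back; let $c_2$ go straight up to $x_L$, around it, and back. The lower pair of pants has fundamental group free on $m,c_1$, the upper one free on $m,c_2$, so $\pi_1(\hat A)$ is free on $m,c_1,c_2$. In $H_b$ take for $c$ the image of $c_1$, which crosses $E$ once, and for $g$ the loop at the base point missing $E$ and of class $1$. Since $m$ misses $E$, $m=g^3$. The loop $c_2$ goes up to $x_L$, crosses $E$ near that end, and returns. Slide the crossing along $E$ to the end $x_R$. Then, up to orientation, $c_2=\gamma c\gamma^{-1}$, where $\gamma$ goes up from the base to $x_L$, runs beside the shadow to $x_R$, and returns up to the base. Its homology class is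
$$(-2t_0,\,1-6t_0)+(2t_0,\,6t_0)=(0,1)\mapsto-2,$$
so $\gamma=g^{-2}$. $\square$

**Lemma 9.** $\mathrm{rk}(M_Y)=3$, and
$$\mathrm{rk}(M_C\cup M_Y)\ge3,\qquad \mathrm{rk}(M_Y\cup M_D)\ge3,\qquad \mathrm{rk}(M)\ge3. \tag{5}$$

*Proof.* Use Mayer–Vietoris over the connected surface $\hat A$ with $\mathbb F_3$ coefficients. By (2) and (3), $m\mapsto(3g,\,3c+3g)=0$. Orient $c_1,c_2$ in parallel on $T_D$: they are homologous through the annulus $T_D\cap H_b$ and through $T_D\cap H_t$, so they have the same image $(\pm c,\pm c)\ne0$. Hence the image of $H_1(\hat A)$ in $H_1(H_b)\oplus H_1(H_t)=\mathbb F_3^4$ is one-dimensional, and $\mathrm{rk}(M_Y)=4-1=3$. When manifolds $X,X'$ are glued along a torus $T$, $H_1(T)$ has dimension $2$, so $\mathrm{rk}(X\cup_TX')\ge\mathrm{rk}(X)+\mathrm{rk}(X')-2$. Apply this with ranks $2,3,2$. $\square$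

## Annuli in the two handlebodies

We want the incompressible tori and annuli in $M_Y$. They are cut by $\hat A$ into annuli in $H_b$ and $H_t$, so first $\hat A$ must be incompressible.

**Lemma 10.** $\hat A$ is incompressible in $H_b$ and in $H_t$, hence $\pi_1$-injective. $M_Y$ is irreducible and $\partial M_Y$ is incompressible in $M_Y$.

*Proof.* Let $D$ be a compressing disk in $H=H_b$ or $H_t$. If $\partial D$ bounded a disk in $\partial H$, this disk would contain a component of $\partial\hat A$, so $c$ or $z$ would be trivial in $\pi_1(H)$, which is false by (2), (3). So $D$ is essential in $H$, and it is disjoint from the cores $c$ and $z$. Cut along $D$. Then $\pi_1(H)=\langle x\rangle*\langle y\rangle$, where either ($D$ nonseparating) $c$ and $z$ are both conjugate into $\langle x\rangle$, or ($D$ separating) each is conjugate into $\langle x\rangle$ or $\langle y\rangle$. As $c$ is primitive, we may assume $c\sim x^{\pm1}$. In $H_1(H)$ with basis $(c,g)$ we have $x=(\pm1,0)$, while $z=(1,3)$ in $H_b$ and $z=(2,3)$ in $H_t$. So $z$ is not conjugate to a power of $x$. If $z\sim y^j$, then $y=(*,\pm1)$ because $x,y$ form a basis; so $j=\pm3$, and $3$ divides $1$, resp. $2$, a contradiction.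

The rest is fact 1, and fact 2: if a boundary torus were compressible, $M_Y$ would be a solid torus, but it has two boundary components. $\square$

The next lemma turns an annulus with the same boundary as a boundary annulus into a parallelism. Say that $\Lambda$ is *parallel* to $\Lambda_0$ *through* $X$ if $X$ is a solid torus with $\partial X=\Lambda\cup\Lambda_0$ in which the core of $\Lambda_0$ winds once, so $X\cong\Lambda_0\times I$.

**Lemma 11.** Let $V$ be a handlebody of genus at least $1$, $\Lambda\subset V$ a properly embedded annulus whose core is nontrivial in $\pi_1(V)$, and $\Lambda_0\subset\partial V$ an annulus with $\partial\Lambda_0=\partial\Lambda$. Then $\Lambda\cup\Lambda_0$ bounds a solid torus $X\subset V$, with $X\cap\partial V=\Lambda_0$ and $\pi_1(X)\to\pi_1(V)$ injective, in which the core of $\Lambda_0$ is the $w$-th power of the core, $w\ne0$. If the core of $\Lambda_0$ is not a proper power in $\pi_1(V)$, then $\Lambda$ is parallel to $\Lambda_0$ through $X$.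

*Proof.* $H_2(V;\mathbb Z/2)=0$, so $\Lambda\cup\Lambda_0$ is the mod $2$ boundary of a 3-chain, a union of components of $V$ cut along $\Lambda$. If $V\setminus\Lambda$ were connected, the chain would be $0$ or $V$, with boundary $0$ or $\partial V$, which is wrong. So $\Lambda$ separates, and the chain is one side $X$, with $X\cap\partial V=\Lambda_0$. Its boundary is a connected orientable surface of Euler characteristic $0$, a torus.

The core of $\Lambda$ has infinite order in the free group $\pi_1(V)$, so $\pi_1(V)$ is an amalgam over $\pi_1(\Lambda)$ and $\pi_1(X)$ injects. Thus $\pi_1(X)$ is free. A sphere in the interior of $X$ bounds a ball in $V$. The closure of $V\setminus X$ is connected, misses the sphere and meets $\partial V$, so it is outside this ball, and the ball lies in $X$. So $X$ is irreducible. Its boundary torus is compressible, as $\mathbb Z^2$ does not embed in a free group. By fact 2, $X$ is a solid torus. Finally $w\neq0$ because the core of $\Lambda$ is nontrivial, and if the core of $\Lambda_0$ is not a proper power then $|w|=1$. $\square$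

**Lemma 12.** Let $\mathcal L$ be a finite family of disjoint incompressible annuli in a 3-manifold $N$, and let $\Sigma\subset\partial N$ be a subsurface. If some member is parallel to an annulus in $\Sigma$, then some member is parallel to an annulus $\Lambda_0\subset\Sigma$ through a solid torus which meets no other member.

*Proof.* Among all members parallel to annuli in $\Sigma$, choose $\Lambda$, $\Lambda_0$, $X$ with $\Lambda_0$ minimal under inclusion. Suppose another member $\Lambda'$ meets $X$. Being disjoint from $\Lambda$, it lies in $X$ with boundary in the interior of $\Lambda_0$. Its boundary curves are essential in $\Lambda_0$, because the core of $\Lambda'$ is nontrivial in $\pi_1(N)$. So they bound a subannulus $\Lambda_0'\subset\Lambda_0$, whose core generates $\pi_1(X)=\mathbb Z$. By Lemma 11 in the solid torus $X$, $\Lambda'$ is parallel to $\Lambda_0'$, contradicting minimality. $\square$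

So such a member can be pushed across $\Lambda_0$ without moving the others. This is how minimal intersections are used below.

Now the main point about $H_b$. The group $J=\langle g^3,c,g^{-2}cg^2\rangle$ of (4) is isomorphic to $\pi_1(\hat A)$ by Lemma 10. It is the fundamental group, at the vertex $0$, of the graph $\Theta$ with vertices $\mathbb Z/3$, an edge labeled $g$ from $i$ to $i+1$ for each $i$, and loops labeled $c$ at $0$ and at $1$ (the vertex $-2\equiv1$ carries $g^{-2}cg^2$). At each vertex there is at most one incoming and one outgoing edge with each label, so $\Theta$ immerses in the rose with petals $g$ and $c$. Hence conjugacy classes in $J$ correspond to cyclically reduced closed paths in $\Theta$ (up to cyclic shift), and the words read along them are cyclically reduced. For example, the cyclic word $cg^3$ has two lifts to $\Theta$, at vertex $0$ and at vertex $1$; they are $z_R$ and $z_L$. The word $cgcg^{-1}$, started at the first $c$, lifts at $0$ but not at $1$, since $g$ would lead from $1$ to $2$, where there is no loop $c$.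

We also use: (∗) *an essential simple closed curve in $\hat A$ that is homotopic into one of the two pairs of pants is isotopic to one of $z_R,z_L,c_1,c_2,m$.* Indeed its geometric intersection number with $m$ is $0$, so it can be isotoped off $m$ into a pair of pants, where it is boundary parallel.

**Lemma 13.** Let $\Lambda\subset H_b$ be a properly embedded annulus whose boundary curves $s_1,s_2\subset\hat A$ are essential in $\hat A$, and which is not parallel into $\hat A$. Then each $s_i$ is isotopic in $\hat A$ to one of $z_R,z_L,c_1,c_2,m$.

*Proof.* Orient $s_1,s_2$ so that they are freely homotopic through $\Lambda$. They give closed paths $\omega_1,\omega_2$ in $\Theta$ which are lifts of the same cyclic word $W$; align them over $W$.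

**Powers.** If $W=c^j$, each $\omega_i$ runs around the loop at $0$ or at $1$, so $s_i$ is homotopic to a power of $c_1$ or $c_2$. It is not a proper power, so it is isotopic to $c_1$ or $c_2$ by fact 4. If $W$ is a power of $g$, then likewise $s_i$ is isotopic to $m$.

**The rigidity of lifts.** Otherwise $W=g^{i_1}c^{j_1}\cdots g^{i_l}c^{j_l}$, all exponents nonzero. A lift is determined by its positions in $\{0,1\}$ at the $c$-syllables, and $g^i$ moves the position by $i$ mod $3$. Suppose two lifts differ. Since $\Theta$ immerses in the rose, they then differ at every moment, so at each $c$-syllable the two of them occupy both $0$ and $1$. So translation by each $i_j$ maps $\{0,1\}\subset\mathbb Z/3$ to itself. Translation by $1$ gives $\{1,2\}$ and by $2$ gives $\{2,0\}$; hence all $i_j\equiv0$ mod $3$, and each lift stays at one position.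

**If $\omega_1\ne\omega_2$,** then each $s_i$ is conjugate into $\langle g^3,c\rangle$ (position $0$), which is the image of $\langle m,c_1\rangle$, or into $\langle g^3,g^{-2}cg^2\rangle$ (position $1$), which is the image of $\langle m,c_2\rangle$. These are the groups of the two pairs of pants, and (∗) applies.

**If $\omega_1=\omega_2$,** then $s_1,s_2$ are conjugate in $J\cong\pi_1(\hat A)$, so isotopic in $\hat A$ and, being disjoint, they cobound an annulus in $\hat A$. As $\Lambda$ is not parallel into $\hat A$, Lemma 11 says that $s_1$ is conjugate to $x^w$ with $|w|\ge2$ in $\pi_1(H_b)$. So $W$ is the $|w|$-th power of the cyclic word of $x^{\pm1}$, which contains both letters. Compare $\omega_1$ with its shift by one period, which is another lift of $W$. If the two differed, all $i_j\equiv0$ and the position in $\omega_1$ would never change, so they would agree. Thus they agree, the period closes up in $\Theta$, and $s_1$ is a proper power in $\pi_1(\hat A)$. This contradicts fact 4. $\square$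

## Tori and annuli in the middle piece

**Proposition 14.** Every incompressible torus $Z\subset M_Y$ is boundary parallel.

*Proof.* Isotope $Z$ so that $|Z\cap\hat A|$ is minimal.

**All curves are essential.** The number is not zero, since handlebodies contain no incompressible tori. A curve of $Z\cap\hat A$ that bounds a disk in $Z$ or in $\hat A$ bounds one in both, as both are incompressible. If there were such curves, an innermost disk in $\hat A$ and the disk in $Z$ with the same boundary would form a sphere, which bounds a ball; moving $Z$ across it would reduce $|Z\cap\hat A|$. So all curves are essential in $Z$ and in $\hat A$, and $Z\cap H_b$, $Z\cap H_t$ consist of annuli. None is parallel into $\hat A$: otherwise Lemma 12 gives one that can be pushed across, removing two curves. By Lemma 13 every curve of $Z\cap\hat A$ has one of the types $z_R,z_L,c_1,c_2,m$.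

**The annuli in $H_t$.** By (2), $c$, $z=cg^{-1}cg^4$ and $m=cg^{-1}cg^{-1}cg^5$ are not proper powers in $\pi_1(H_t)$. They have $c$-exponent sums $1,2,3$, so no two are conjugate up to inversion. Hence an annulus of $Z\cap H_t$ has both boundary curves of the same class $z$, $c$ or $m$. If they were isotopic in $\hat A$, they would cobound an annulus in $\hat A$ and Lemma 11 would make the annulus parallel into $\hat A$, which is excluded. So it joins a copy of $z_R$ to one of $z_L$, or a copy of $c_1$ to one of $c_2$. By Lemma 11 it is parallel to $T_C\cap H_t$ or to $T_D\cap H_t$, extended by collars in $\hat A$. In particular type $m$ does not occur.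

**The annuli in $H_b$.** By (3), $z=cg^3$ and $c$ are not proper powers and not conjugate up to inversion in $\pi_1(H_b)$. So likewise the annuli of $Z\cap H_b$ are parallel to $T_C\cap H_b$ or $T_D\cap H_b$, extended by collars.

**Assembling the product.** Order the curves of type $z_R$ by distance from the boundary curve $z_R$, and do the same for $z_L,c_1,c_2$. If an annulus joins the $i$-th copy of $z_R$ to the $j$-th copy of $z_L$, the annuli starting at the first $i-1$ copies of $z_R$ lie in its parallelism region and so end at the first $j-1$ copies of $z_L$. So $i\le j$, and by symmetry $i=j$. The same holds for $c_1,c_2$, and on both sides. Thus the $i$-th annulus in $H_t$ and the $i$-th annulus in $H_b$ close up to a torus. As $Z$ is connected, it consists of one annulus on each side. Each region, between $Z$ and $T_C$ (or $T_D$), is a product with the two collars as vertical sides. Twisting one product structure near its free end, we make the structures agree on the collars, and the two regions form a product between $Z$ and $T_C$ or $T_D$. $\square$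

**Proposition 15.** Every incompressible annulus $A$ in $M_Y$ is parallel into $\partial M_Y$.

*Proof.* We first collect what Proposition 14 says about any torus $F$ in the interior of $M_Y$.

**(a)** *If $F$ separates $T_C$ from $T_D$, it is parallel to $T_C$ or $T_D$.* If $F$ were compressible, surgery would give a sphere separating $T_C$ from $T_D$, which bounds no ball. So $F$ is incompressible, and Proposition 14 applies.

**(b)** *If $F=\partial N'$ for a submanifold $N'$ and some curve on $F$ is nontrivial in $\pi_1(M_Y)$, then $N'$ is a solid torus.* The sides of $F$ have one and three boundary components, so $F$ is not boundary parallel, and it has a compressing disk $D$. The surgered sphere bounds a ball, disjoint from $\partial M_Y$. If $D\not\subset N'$, the ball is $N'\cup N(D)\supset F$, and all curves on $F$ are trivial, a contradiction. So $D\subset N'$, the ball is $N'\setminus N(D)$, and $N'$ is a solid torus.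

**(c)** *$F$ separates $M_Y$.* If $F$ is incompressible it is boundary parallel. If not, surgery gives a sphere homologous to $F$, which bounds a ball. So $F$ is null-homologous and has intersection number zero with every loop, whence it separates.

The core of $A$ is nontrivial in $\pi_1(M_Y)$. Let $P$ be a pair of pants.

**Case 1: $A$ joins $T_C$ to $T_D$.** We rule this out by rank. $N=N(T_C\cup A\cup T_D)$ is a circle bundle, with orientable total space, over two annuli joined by a band, so $N\cong P\times S^1$. It has one frontier torus $F$, containing fibers isotopic to the core of $A$. By (b) the rest is a solid torus. $H_1(F)$ is a direct summand of $H_1(P\times S^1)=\mathbb Z^3$, so the meridian of the solid torus is primitive in $\mathbb Z^3$ and $H_1(M_Y)\cong\mathbb Z^2$. This contradicts $\mathrm{rk}(M_Y)=3$.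

**Case 2: both ends of $A$ on $T_C$** (for $T_D$ exchange the roles). $N=N(T_C\cup A)$ is a circle bundle over an annulus with a band attached to one boundary circle. Its frontier consists of two tori or one, according as this base is orientable or not.

*Two frontier tori $F_1,F_2$.* The base is orientable and $N\cong P\times S^1$. By (c) each $F_i$ separates, so the rest of $M_Y$ has two components; relabeling, $\partial N_1'=F_1$ and $\partial N_2'=F_2\cup T_D$. The fibers on $F_1$ are isotopic to the core of $A$, so by (b) $N_1'$ is a solid torus. By (a), $F_2$ is parallel to $T_D$ or to $T_C$. In the first case $N_2'$ is a product and $M_Y\cong N\cup N_1'$, which has $\mathrm{rk}=2$ as in Case 1, a contradiction. In the second case $N\cup N_1'\cong T^2\times I$. Let $\kappa\ge0$ be the intersection number on $F_1$ of the fiber with the meridian of $N_1'$. Dividing $\pi_1(N\cup N_1')=\mathbb Z^2$ by the fiber gives $\mathbb Z*\mathbb Z/\kappa$ (meaning $\mathbb Z*\mathbb Z$ if $\kappa=0$), which must be abelian. So $\kappa=1$. Now $F_1$ is a push-off of $A\cup A_0$ for one of the two annuli $A_0$ into which $\partial A$ cuts $T_C$. So $A\cup A_0$ bounds a solid torus in which the core of $A$ winds once,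 and $A$ is parallel to $A_0$.

*One frontier torus $F$.* The base is a Möbius band minus a disk. Let $a$ be a one-sided loop through the band, $b$ the core of the annulus, $h$ the fiber. Since the total space is orientable, $\pi_1(N)=\langle a,b,h\mid aha^{-1}=h^{-1},\ bhb^{-1}=h\rangle$, so $H_1(N)=\mathbb Z^2\oplus\mathbb Z/2$. $F$ separates $T_C$ from $T_D$, so by (a) it is parallel to $T_C$, and $N\cong T^2\times I$, or to $T_D$, and $M_Y\cong N$. The first contradicts $H_1(N)$; the second gives $\mathrm{rk}(M_Y)=2$, a contradiction. $\square$

## Incompressible tori in $M$, primeness, bridge number

By fact 1, $M=M_C\cup M_Y\cup M_D$ is irreducible and $T_C,T_D$ are incompressible in it.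

**Proposition 16.** Every incompressible torus $Z\subset M$ is isotopic to $T_C$ or $T_D$.

*Proof.* Isotope $Z$ to minimize $|Z\cap(T_C\cup T_D)|$. As in Proposition 14, all curves of intersection are essential in $Z$ and in $T_C\cup T_D$. If there are any, some component of $Z\cap M_Y$ is an annulus, and it is incompressible. By Proposition 15 and Lemma 12 some component of $Z\cap M_Y$ can be pushed out of $M_Y$ across a boundary annulus without moving the others. This contradicts minimality. So $Z$ lies in $M_C$, $M_Y$ or $M_D$. There it is incompressible, hence boundary parallel. $\square$

**Proposition 17.** $K$ is prime, and $b(K)=4$.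

*Proof.* $M\ne S^3$ because $\mathrm{rk}(M)\ge3$, so $K$ is nontrivial. If $K=K_1\#K_2$, then $M=M(K_1)\#M(K_2)$ is irreducible, so some $M(K_i)=S^3$. By Waldhausen (*Über Involutionen der 3-Sphäre*, Topology 8 (1969)), an orientation-preserving involution of $S^3$ with fixed circle is conjugate to a rotation, so $K_i$ is trivial. For the bridge number, a $b$-bridge position gives a genus $b-1$ Heegaard splitting of $M$, so $b-1\ge\mathrm{rk}(M)\ge3$ by (5). Lemma 5 gives $b(K)\le4$. $\square$

## The rival does not occur: proof of Theorem A

By Proposition 17, Lemma 3 applies to $K$. In view of Lemma 5, a thin position $k$ of $K$ either has width $32$ and levels $2,4,6,8,6,4,2$, or has width less than $32$ and levels $2,4,6,4,6,4,2$. We exclude the latter.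

**The homology of the two sides.** Suppose $k$ has levels $2,4,6,4,6,4,2$. Let $\Sigma$ be the middle level sphere, with $|\Sigma\cap k|=4$, let $T\subset M$ be the torus covering it, and $E_\pm$ the two sides of $T$. Below $\Sigma$ there are three minima followed by one maximum. The three minima give a ball with three unknotted strands, covered by a genus-2 handlebody, and passing the maximum attaches a 2-handle to it. So $\mathrm{rk}(E_-)\le2$, and likewise $\mathrm{rk}(E_+)\le2$. By fact 3 the map $H_1(T;\mathbb F_3)\to H_1(E_-;\mathbb F_3)\oplus H_1(E_+;\mathbb F_3)$ has rank at least $1$. So by Mayer–Vietoris and (5)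
$$3\le\mathrm{rk}(M)\le\mathrm{rk}(E_-)+\mathrm{rk}(E_+)-1,$$
which forces $\mathrm{rk}(E_\pm)=2$.

**$T$ is incompressible.** Let $D$ be a compressing disk, say in $E_+$; the other case is symmetric. The surgered sphere bounds a ball in $M$, which is $E_+\setminus N(D)$ or $E_-\cup N(D)$. In the first case $E_+$ is a solid torus and $\mathrm{rk}(E_+)=1$. In the second case $E_-$ with one 2-handle attached is a ball, so $\mathrm{rk}(E_-)\le1$. Both contradict $\mathrm{rk}(E_\pm)=2$.

**Conclusion.** By Proposition 16, $T$ is isotopic to $T_C$ or $T_D$. So one of $E_\pm$ is homeomorphic to $M_Y\cup M_D$ or to $M_C\cup M_Y$, which have $\mathrm{rk}\ge3$ by (5). This contradicts $\mathrm{rk}(E_\pm)=2$.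

Hence $w(K)=32$, and every thin position has level sequence $2,4,6,8,6,4,2$ and trunk $8$. By Lemma 3, $tr(K)\ge6$, and by Proposition 7, $tr(K)\le6$. Finally $b(K)=4$ by Proposition 17. This proves Theorem A and disproves the conjecture. $\blacksquare$

## Infinitely many knots, and an unbounded gap: proof of Theorem B

**Item 1.** All of the above holds for every odd positive multiple $\alpha$ of $3$. It remains to see that $M$ determines $\alpha$. By Proposition 16 the incompressible tori of $M$ are, up to isotopy, $T_C$ and $T_D$. The side $M_Y\cup M_D$ of $T_C$ contains the incompressible torus $T_D$. This is not parallel to the boundary $T_C$, since $\mathrm{rk}(M_Y)=3$ shows $M_Y\not\cong T^2\times I$. Similarly, the side $M_C\cup M_Y$ of $T_D$ contains $T_C$, which is not boundary parallel. So $M_C$ and $M_D$ are the only complementary sides of incompressible tori of $M$ in which every incompressible torus is boundary parallel. They have $H_1\cong\mathbb Z\oplus\mathbb Z/\alpha$. Thus distinct $\alpha$ give distinct knots.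

**Item 2.** This is Corollary 2; the knots of Theorem A attain the bounds $6$, $32$ and $4$.

**Item 3.** Let $K_n$ be a satellite of $K$ whose pattern is a connected closed $n$-braid in the solid torus, $n\ge2$. We turn positions of $K$ into positions of $K_n$. Given an embedding $k$ of $K$ with levels $\ell_1,\dots,\ell_{n'}$, put $\ell_0=\ell_{n'+1}=0$. Take $n$ parallel strands along $k$, replace each critical point by $n$ nested ones, and put the braid, with full twists correcting the framing, on a monotone part of $k$; this adds no critical points. The width can be written
$$w(k)=\sum_{i=0}^{n'}\frac{\ell_i+\ell_{i+1}}2 .$$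
Each step from $\ell_i$ to $\ell_{i+1}$ becomes $n$ steps, in arithmetic progression from $n\ell_i$ to $n\ell_{i+1}$. In the same formula for the new embedding these $n$ steps contribute $n\cdot\frac{n\ell_i+n\ell_{i+1}}2$. So the new embedding has width $n^2w(k)$. Between the levels $n\ell_i$ the sequence is monotone, so the new trunk is $n\,tr(k)$.

The position of Lemma 5 gives an embedding $k_n$ of $K_n$ with $w(k_n)=32n^2$ and $tr(k_n)=8n$. The position of Proposition 7 gives $tr(K_n)\le6n$. By the theorem of Q. Guo and Z. Li (*Width of a satellite knot and its companion*, Algebr. Geom. Topol. 18 (2018)), a satellite of $K$ with winding number $n$ has width at least $n^2w(K)$. Here the winding number is $n$ and $w(K)=32$. So $w(K_n)=32n^2$, the embedding $k_n$ is a thin position, and $tr(k_n)-tr(K_n)\ge2n$. $\blacksquare$
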